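\title{Equality in the Demailly--Pham type bound for valuations and ideals}

\begin{abstract}
Let $R=\mathbb C[[x_1,\dots,x_n]]$ and $1\le l\le n$. The log canonical threshold of an ideal $I\subset R$ of codimension at least $l$ is bounded below by $E_l(I)=\sum_{j=1}^l e_{j-1}(I)/e_j(I)$, where the $e_j(I)$ are the mixed multiplicities of $I$ and the maximal ideal. Applied to the valuation ideals of a valuation $v$, this gives a lower bound for the log discrepancy of $v$. We prove that equality in the latter bound forces $v$ to be monomial; more precisely, equality holds exactly for the monomial valuations with $l$ nonzero weights. As a consequence, $\operatorname{lct}(I)=E_l(I)$ if and only if $I$ has the same integral closure as $(y_1^{d_1},\dots,y_l^{d_l})$ for some regular system of parameters $y_1,\dots,y_n$. The proof restricts to a very general hyperplane and lifts coordinates back by an adjoint ideal argument.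
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R=\mathbb C[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak m$, and $l$ is an integer with $1\le l\le n$.

\subsection{The bound for ideals}
The log canonical threshold of a proper nonzero ideal $I\subset R$ is
\[
\operatorname{lct}(I)=\min_E \frac{A(E)}{\operatorname{ord}_E(I)},
\]
where $E$ runs over the prime divisors over $\operatorname{Spec}R$ along which $I$ vanishes and $A(E)$ is the log discrepancy of $E$ (see Section~\ref{sec:background}). It is small when $I$ is very singular, and it is read off from a resolution of singularities. Multiplicities measure singularity in a different way, by lengths. For $0\le j\le\operatorname{codim}(I)$ let $e_j(I)=e(I^{[j]},\mathfrak m^{[n-j]})$ be the mixed multiplicity of $I$, repeated $j$ times, and $\mathfrak m$, repeated $n-j$ times. It is defined, also when $I$ is not $\mathfrak m$-primary, as the multiplicity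
\[
e_j(I)=e(g_1,\dots,g_j,h_{j+1},\dots,h_n)
\]
of the ideal generated by sufficiently general elements $g_1,\dots,g_j\in I$ and $h_{j+1},\dots,h_n\in\mathfrak m$. These elements form a system of parameters, so $e_j(I)$ is a positive integer, and $e_0(I)=1$. Geometrically, $e_j(I)$ is the multiplicity of the restriction of $I$ to a general linear subspace of dimension $j$. Thus $e_1(I)$ is the order $\operatorname{ord}(I)$ of $I$ at $\mathfrak m$, and $e_n(I)$ is the Hilbert--Samuel multiplicity of an $\mathfrak m$-primary ideal $I$. For $\operatorname{codim}(I)\ge l$ put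
\[
E_l(I)=\frac{e_0(I)}{e_1(I)}+\frac{e_1(I)}{e_2(I)}+\dots+\frac{e_{l-1}(I)}{e_l(I)} .
\]
The two measures of singularity are related by the Demailly--Pham type lower bound
\begin{equation}\label{eq:DP}
\operatorname{lct}(I)\ge E_l(I)\qquad\text{whenever }\operatorname{codim}(I)\ge l,
\end{equation}
which we use as a known result, in power series rings of every dimension. For $l=1$ it reads $\operatorname{lct}(I)\ge1/\operatorname{ord}(I)$. The bound is attained: if $y_1,\dots,y_n$ is a regular system of parameters, $d_1\le\dots\le d_l$ and $I=(y_1^{d_1},\dots,y_l^{d_l})$, then $e_j(I)=d_1\cdots d_j$, and both sides of \eqref{eq:DP} equal $1/d_1+\dots+1/d_l$ (Section~\ref{sec:equality}). Both sides depend only on the integral closure $\overline I$, so one would guess that, up to integral closure, these are the only ideals for which equality holds.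

\subsection{The bound for valuations}
A \emph{graded sequence} $\mathfrak a_\bullet$ is a sequence of ideals $\mathfrak a_m$, $m\ge1$, with $\mathfrak a_p\mathfrak a_q\subseteq\mathfrak a_{p+q}$. If $\operatorname{codim}(\mathfrak a_m)\ge l$ for $m\gg0$, set
\[
\operatorname{lct}(\mathfrak a_\bullet)=\lim_{m\to\infty}m\operatorname{lct}(\mathfrak a_m),\qquad E_l(\mathfrak a_\bullet)=\lim_{m\to\infty}mE_l(\mathfrak a_m),
\]
the limits being taken in $[0,\infty]$. Since $e_j(I^m)=m^je_j(I)$, we have $E_l(I^m)=E_l(I)/m$, so the sequence of powers of $I$ recovers $E_l(I)$. By \eqref{eq:DP}, $E_l(\mathfrak a_\bullet)\le\operatorname{lct}(\mathfrak a_\bullet)$.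

A \emph{valuation} is a valuation $v\colon R\to[0,\infty]$ that is finite on nonzero elements, with $v(0)=\infty$, and trivial on $\mathbb C^*$. It is \emph{centered} on the prime ideal $\{f:v(f)>0\}$. Its log discrepancy $A(v)=A_R(v)\in[0,\infty]$ is understood in the sense of Jonsson and Musta\c{t}\u{a} \cite{JM}. The valuation ideals
\[
\mathfrak a_m(v)=\{f\in R: v(f)\ge m\},\qquad m\ge1,
\]
form a graded sequence with $\operatorname{lct}(\mathfrak a_\bullet(v))\le A(v)$. If $v$ is centered on a prime $\mathfrak p$ of height at least $l$, then $\mathfrak p$ is the radical of $\mathfrak a_m(v)$, so $E_l(\mathfrak a_\bullet(v))$ is defined and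
\begin{equation}\label{eq:DPval}
E_l(\mathfrak a_\bullet(v))\le A(v).
\end{equation}
This is the natural place to study equality in \eqref{eq:DP}. If $E$ computes $\operatorname{lct}(I)$ and $v=\operatorname{ord}_E/\operatorname{ord}_E(I)$, then $A(v)=\operatorname{lct}(I)$ and $I^m\subseteq\mathfrak a_m(v)$; we shall see that equality for $I$ implies equality for $v$.

The valuation $v$ is \emph{monomial} if there are a regular system of parameters $y_1,\dots,y_n$ of $R$ and weights $\alpha_1,\dots,\alpha_n\in[0,\infty)$ such that
\[
v\Big(\sum_\beta c_\beta y^\beta\Big)=\min\Big\{\sum_i\alpha_i\beta_i: c_\beta\ne0\Big\}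
\]
for every nonzero power series in $y_1,\dots,y_n$. For such $v$ both sides of \eqref{eq:DPval} can be computed: $A(v)$ is the sum of all weights, and $E_l(\mathfrak a_\bullet(v))$ is the sum of the $l$ largest weights (Lemma~\ref{lem:monoinv}). So equality holds for monomial valuations with exactly $l$ nonzero weights, while it fails already for a simple non-monomial valuation in the plane (Example~\ref{ex:cusp}). The problem, posed as a conjecture in \cite{Baily}, is whether equality in \eqref{eq:DPval} with $A(v)<\infty$ forces $v$ to be monomial.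

\subsection{Results}
The answer is yes.

\begin{theorem}\label{thm:conj}
Let $v$ be a valuation on $R$ with $A(v)<\infty$, centered on a prime ideal of height at least $l$. If $E_l(\mathfrak a_\bullet(v))=A(v)$, then $v$ is monomial.
\end{theorem}

\begin{theorem}\label{thm:val}
Let $v$ be a valuation on $R$ with $A(v)<\infty$, centered on a prime ideal of height at least $l$. Then $E_l(\mathfrak a_\bullet(v))=A(v)$ if and only if $v$ is monomial in some regular system of parameters with exactly $l$ nonzero weights.
\end{theorem}

\begin{theorem}\label{thm:ideal}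
Let $I\subset R$ be a proper ideal with $\operatorname{codim}(I)\ge l$. Then $\operatorname{lct}(I)=E_l(I)$ if and only if there are a regular system of parameters $y_1,\dots,y_n$ and positive integers $d_1,\dots,d_l$ with $\overline I=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$.
\end{theorem}

The hypothesis on the height is what makes $E_l$ defined. The hypothesis $A(v)<\infty$ is necessary for the conclusion, since monomial valuations have finite log discrepancy; in the proof it enters through the inequality $v\le A(v)\operatorname{ord}$.

\subsection{Method}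
For every regular system of parameters one has $\sum_iv(y_i)\le A(v)$. In Section~\ref{sec:monomial} we show that $v$ is monomial as soon as $\sum_iv(y_i)$ can be made arbitrarily close to $A(v)$. The task is therefore to produce coordinates of large value from an equality between numerical invariants. We do this by induction on the dimension. Let $l=n$, let $H=\{h=0\}$ be a very general hyperplane, and let $\mathfrak b_m$ be the restriction of $\mathfrak a_m(v)$ to $H$. There is a chain of inequalities
\[
E_n(\mathfrak a_\bullet(v))\le E_{n-1}(\mathfrak b_\bullet)+v(h)\le\operatorname{lct}(\mathfrak b_\bullet)+v(h)\le A(v),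
\]
so equality descends to $\mathfrak b_\bullet$. By induction, $\mathfrak b_\bullet$ is asymptotically the sequence of a monomial valuation on $H$, with weights $\alpha_i$ of sum $A(v)-v(h)$. The coordinates of that valuation lift to elements $y_i\in R$ with $v(y_i)$ almost at least $\alpha_i$, and together with $h$ they are the required coordinates. Section~\ref{sec:plane} carries this out for $n=2$. Sections~\ref{sec:mult} and~\ref{sec:lift} contain the multiplicity estimates and the lifting statement, Section~\ref{sec:induction} proves Theorem~\ref{thm:conj}, and Section~\ref{sec:equality} deduces Theorems~\ref{thm:val} and~\ref{thm:ideal}.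

\section{Background}\label{sec:background}

\subsection{Conventions}
A \emph{power series ring} is a ring $S=\mathbb C[[u_1,\dots,u_d]]$ with $d\ge1$; all definitions above apply to $S$, and its maximal ideal is again written $\mathfrak m$ when no confusion can arise. \emph{Coordinates} means a regular system of parameters, that is, elements of $\mathfrak m$ whose classes form a basis of $\mathfrak m/\mathfrak m^2$. We write $\operatorname{ord}$ for the $\mathfrak m$-adic order and $\ell$ for length. For a valuation $v$ and $\lambda\in\mathbb R$ let $\{v\ge\lambda\}$ be the ideal of elements of value at least $\lambda$, and for an ideal $I$ let $v(I)$ be the minimum of $v$ on $I$, which is attained on any set of generators. If $w$ is monomial in $y$, then $\{w\ge\lambda\}$ is generated by monomials: the set of exponents of weight at least $\lambda$ has finitely many minimal elements, and the terms of a series can be grouped by a minimal monomial that divides them.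

If $L=\{h_1=\dots=h_r=0\}\subseteq\mathbb C^n$ is defined by independent linear forms, then $\mathcal O_L=R/(h_1,\dots,h_r)$ is a power series ring with maximal ideal $\mathfrak m_L$, and $f|_L$, $I|_L$ denote images in $\mathcal O_L$. If $y_1,\dots,y_{n-r}\in R$ restrict to coordinates of $\mathcal O_L$, then $y_1,\dots,y_{n-r},h_1,\dots,h_r$ are coordinates of $R$.

\subsection{Log discrepancies}
Let $X$ be the spectrum of a power series ring, or any integral regular excellent scheme over $\mathbb Q$, which is the setting of \cite{JM}. For a proper birational morphism $Y\to X$ with $Y$ regular, the relative canonical divisor $K_{Y/X}$ is the effective divisor defined by the Fitting ideal $\operatorname{Fitt}_0(\Omega_{Y/X})$; in coordinates, it is the divisor of the Jacobian determinant. A \emph{divisor over $X$} is a prime divisor $E$ on such a $Y$, and $A(E)=A_X(E)=1+\operatorname{ord}_E(K_{Y/X})\ge1$.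

A \emph{log-smooth pair} over $X$ is a pair $(Y,D=\sum_jD_j)$ with $Y\to X$ as above, $D$ a reduced simple normal crossing (SNC) divisor, and $Y\to X$ an isomorphism off $D$. It is a \emph{log resolution} of a nonzero ideal $I$ if $I\mathcal O_Y$ is the ideal of a divisor supported in $D$. A valuation $v$ has a center on $Y$, and $v(D_j)$ denotes the value of a local equation of $D_j$ at that center. Let $\eta$ be the generic point of a component of $D_1\cap\dots\cap D_r$, so that local equations $z_1,\dots,z_r$ form a regular system of parameters of $\mathcal O_{Y,\eta}$, and let $\tau\in[0,\infty)^r$. Expanding $f$ as a series in $z$ in the completion of $\mathcal O_{Y,\eta}$ and taking the minimum of $\tau\cdot\beta$ over the exponents $\beta$ that occur defines a valuation, called \emph{quasi-monomial} in $(Y,D)$. The function $v\mapsto A(v)$ extends $\operatorname{ord}_E\mapsto A(E)$ and satisfies $A(\lambda v)=\lambda A(v)$ for $\lambda>0$. We use the following facts from \cite[\S\S1, 3--5]{JM}. Let $(Y,D)$ be a log-smooth pair over $X$.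
\begin{enumerate}
\item[(D1)] $A(v)\ge\sum_jA(D_j)v(D_j)$, with equality if $v$ is quasi-monomial in $(Y,D)$.
\item[(D2)] $v(f)\ge\sum_jv(D_j)\operatorname{ord}_{D_j}(f)$ for every regular function $f$; if $(Y,D)$ is a log resolution of $I$, then $v(I)=\sum_jv(D_j)\operatorname{ord}_{D_j}(I)$.
\item[(D3)] Log resolutions exist.
\item[(D4)] $K_{Y/X}$ is compatible with base change along regular morphisms, and $A_X(E)=A_Y(E)+\operatorname{ord}_E(K_{Y/X})$ for every divisor $E$ over $Y$.
\end{enumerate}
The minimum defining $\operatorname{lct}(I)$ is attained by a component of $D$ on any log resolution of $I$. Three consequences are used constantly. On a log resolution of $I$, (D1) and (D2) give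
\begin{equation}\label{eq:lctA}
A(v)\ge\operatorname{lct}(I)\,v(I).
\end{equation}
If $y_1,\dots,y_d$ is a regular system of parameters of a regular excellent local $\mathbb Q$-algebra, then (D1) for $Y=X$ and $D=\{y_1\cdots y_d=0\}$ gives
\begin{equation}\label{eq:coords}
A(v)\ge v(y_1)+\dots+v(y_d),\quad\text{with equality if $v$ is monomial in $y$.}
\end{equation}
Finally, \eqref{eq:DP} with $l=1$ gives $\operatorname{lct}(f)\ge1/\operatorname{ord}(f)$ for $0\ne f\in\mathfrak m$, so by \eqref{eq:lctA}
\begin{equation}\label{eq:izumi}
v(f)\le A(v)\operatorname{ord}(f)\qquad\text{for $f\neq0$, if }A(v)<\infty .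
\end{equation}
We also need a valuation that computes the threshold of a graded sequence.
\begin{enumerate}
\item[(D5)] \cite[Theorem A]{JM} If $\mathfrak b_\bullet$ is a graded sequence of nonzero ideals with $\operatorname{lct}(\mathfrak b_\bullet)<\infty$, there is a valuation $v$ with $A(v)<\infty$, $v(\mathfrak b_\bullet):=\inf_pv(\mathfrak b_p)/p>0$ and $A(v)=\operatorname{lct}(\mathfrak b_\bullet)\,v(\mathfrak b_\bullet)$.
\end{enumerate}

\subsection{Passing to the completion}\label{sub:completion}
Let $M=\mathbb A^d$ and $\widehat M=\operatorname{Spec}\widehat{\mathcal O}_{M,0}$. The morphism $\widehat M\to M$ is regular, that is, flat with geometrically regular fibers. Hence if $Y_0\to M$ is proper and birational with $Y_0$ smooth, then $Y=Y_0\times_M\widehat M$ is regular, SNC divisors pull back to SNC divisors, and $K_{Y_0/M}$ pulls back to $K_{Y/\widehat M}$ by (D4). A prime divisor $E\subset Y_0$ over $0$ is reduced, so it maps to the reduced point $0$ and its base change is $E$ itself. A local equation of $E$ on $Y_0$ is then a local equation of $E$ on $Y$; so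 orders of polynomials along $E$ and the log discrepancy of $E$ are the same on $Y_0$ and on $Y$.

\subsection{Multiplicities}
Let $S$ be a power series ring of dimension $d$. For an $\mathfrak m$-primary ideal $I$, $e(I)=\lim_k d!\,\ell(S/I^k)/k^d$; for instance $\ell(S/\mathfrak m^N)\sim N^d/d!$. If $I$ is generated by $d$ elements, then $e(I)=\ell(S/I)$. An ideal $I\subseteq J$ is a \emph{reduction} of $J$ if $J^{s+1}=IJ^s$ for some $s$, equivalently if $J\subseteq\overline I$. For every valuation $v(\overline I)=v(I)$, so the ideals $\{v\ge\lambda\}$ are integrally closed. For $\mathfrak m$-primary ideals $I\subseteq J$ of $S$, Rees' theorem says that $I$ is a reduction of $J$ if and only if $e(I)=e(J)$.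
\begin{enumerate}
\item[(M1)] \cite{Mus}, \cite[Thm 3.8]{LM}, \cite{Cut} For a graded sequence $\mathfrak b_\bullet$ of $\mathfrak m$-primary ideals of $S$, the limits $\lim_pd!\,\ell(S/\mathfrak b_p)/p^d$ and $\lim_pe(\mathfrak b_p)/p^d$ exist and are equal. Their value is denoted $e(\mathfrak b_\bullet)$.
\end{enumerate}
General elements of an ideal are general $\mathbb C$-linear combinations of a fixed finite generating system. The numbers $e_j(I)$ do not depend on the system, so the general elements of $\mathfrak m$ may be taken to be linear forms. Let $I\subset R$ be a proper ideal.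
\begin{enumerate}
\item[(M2)] Let $1\le j\le\operatorname{codim}(I)$ and let $L$ be a general linear subspace of dimension $j$. Then $I|_L$ is $\mathfrak m_L$-primary and $e_j(I)=e(I|_L)$.
\item[(M3)] Let $j\le d\le\operatorname{codim}(I)$ and let $L$ be general of dimension $d$. Then $e_j(I|_L)=e_j(I)$.
\item[(M4)] If $I\subseteq J$ and $j\le\operatorname{codim}(I)$, then $e_j(I)\ge e_j(J)$, with equality if $J\subseteq\overline I$.
\item[(M5)] $e_j(I)^2\le e_{j-1}(I)e_{j+1}(I)$ for $1\le j<\operatorname{codim}(I)$.
\end{enumerate}
In (M2), $I|_L$ is $\mathfrak m_L$-primary because $\dim R/I\le n-j$; then $j$ general elements $g$ of $I|_L$ generate a reduction of it, so $e(I|_L)=\ell(\mathcal O_L/(g))=\ell(R/(g,h))=e_j(I)$. For (M3), let $U$ be the open set of $j$-dimensional subspaces for which (M2) holds. The variety of flags $L'\subseteq L$ is irreducible and dominates both Grassmannians, so for general $L$ the subspaces $L'\subseteq L$ that lie in $U$ form a nonempty open set; apply (M2) on $L$ and on $\mathbb C^n$ with the same $L'$. Property (M4) follows from (M2), since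 inclusions and reductions restrict to $L$. Property (M5) is the inequality of Teissier and Rees--Sharp, applied on a general subspace of dimension $j+1$.

For countably many ideals, each of these conditions holds on a nonempty Zariski open set of subspaces. Over $\mathbb C$ a countable intersection of such sets is nonempty, and its members are called \emph{very general}. Let $\mathfrak a_\bullet$ be a graded sequence of proper ideals of codimension at least $l$. By (M1) and (M2) on a very general subspace, the limits $e_j(\mathfrak a_\bullet)=\lim_me_j(\mathfrak a_m)/m^j$ exist in $[0,\infty)$ for $j\le l$. When they are positive, they form a log-convex sequence by (M5), and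
\[
E_l(\mathfrak a_\bullet)=\sum_{j=1}^l\frac{e_{j-1}(\mathfrak a_\bullet)}{e_j(\mathfrak a_\bullet)} .
\]
Call a graded sequence $\mathfrak b_\bullet$ in $S$ \emph{linearly bounded} if there are an integer $C\geq1$ and a real $c>0$ with $\mathfrak m^{Cp}\subseteq\mathfrak b_p\subseteq\mathfrak m^{\lceil cp\rceil}$ for all $p\ge1$. Since $e_j(\mathfrak m^N)=N^j$, (M4) then gives $c^j\le e_j(\mathfrak b_\bullet)\le C^j$ for $0\le j\le d$.

\begin{lemma}\label{lem:bounded}
Let $v$ be a valuation on $R$ with $A(v)<\infty$, centered on $\mathfrak p$, and let $1\le d\le\operatorname{ht}\mathfrak p$. For a very general linear subspace $L$ of dimension $d$, the sequence $\mathfrak b_m=\mathfrak a_m(v)|_L$ is linearly bounded and $e_j(\mathfrak b_\bullet)=e_j(\mathfrak a_\bullet(v))$ for $j\le d$. In particular $0<e_j(\mathfrak a_\bullet(v))<\infty$ for $j\le\operatorname{ht}\mathfrak p$.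
\end{lemma}

\begin{proof}
Since $\mathfrak p\ne0$, \eqref{eq:izumi} gives $A(v)>0$ and $\mathfrak a_m(v)\subseteq\mathfrak m^{\lceil m/A(v)\rceil}$. Since $\mathfrak p$ is finitely generated, $v(\mathfrak p)>0$; with $k\,v(\mathfrak p)\ge1$ we get $\mathfrak p^{km}\subseteq\mathfrak a_m(v)\subseteq\mathfrak p$. By (M2), $\mathfrak m_L^{N}\subseteq\mathfrak p|_L$ for some $N$, so $\mathfrak m_L^{Nkm}\subseteq\mathfrak b_m$. The equality of the $e_j$ is (M3).
\end{proof}

\section{Monomial valuations}\label{sec:monomial}

We first compute the multiplicities of a monomial valuation, and then show how to recognize such a valuation from its log discrepancy.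

\begin{lemma}\label{lem:monoinv}
Let $w$ be monomial in coordinates $y$ with weights $\alpha_1\ge\dots\ge\alpha_r>0=\alpha_{r+1}=\dots=\alpha_n$. Then $e_j(\mathfrak a_\bullet(w))=1/(\alpha_1\cdots\alpha_j)$ for $j\le r$, and $E_l(\mathfrak a_\bullet(w))=\alpha_1+\dots+\alpha_l$ for $l\le r$.
\end{lemma}

\begin{proof}
The center of $w$ is $(y_1,\dots,y_r)$, of height $r$. Let $1\le j\le r$ and let $L$ be very general of dimension $j$. The linear parts of $y_1,\dots,y_j$ stay independent on $L$, so the restrictions $\bar y_1,\dots,\bar y_j$ are coordinates of $\mathcal O_L$. Let $w_L$ be monomial in them with weights $\alpha_1,\dots,\alpha_j$. For $k>j$ we have $\bar y_k\in\mathfrak m_L$, so $w_L(\bar y_k)\ge\alpha_j\ge\alpha_k$. As $\mathfrak a_m(w)$ is generated by monomials, $\mathfrak a_m(w)|_L\subseteq\mathfrak a_m(w_L)$. Conversely $\mathfrak a_m(w_L)$ is generated by monomials in $\bar y_1,\dots,\bar y_j$ of weight at least $m$, and these lift to $\mathfrak a_m(w)$. The colength of $\mathfrak a_m(w_L)$ is the number of lattice points $\beta\in\mathbb Z^j_{\ge0}$ with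 $\sum\alpha_i\beta_i<m$, which is asymptotic to the volume $m^j/(j!\,\alpha_1\cdots\alpha_j)$ of the simplex. Apply (M1) and (M2).
\end{proof}

Equality in \eqref{eq:coords} characterizes the valuations that are monomial in $y$. We prove this first for divisors, by comparing the given divisor with the toric divisor that has the same orders along the $y_i$.

\begin{lemma}\label{lem:div}
Let $y_1,\dots,y_n$ be coordinates of $R$ and let $E$ be a divisor over $X=\operatorname{Spec}R$ with $A(E)=\sum_i\operatorname{ord}_E(y_i)$. Then $\operatorname{ord}_E$ is monomial in $y$.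
\end{lemma}

\begin{proof}
The vector $\gamma=(\operatorname{ord}_E(y_i))_i$ is nonzero, since $A(E)\ge1$. Write $\gamma=g\rho_1$ with $\rho_1\in\mathbb Z^n_{\ge0}$ primitive and $g\geq1$.

\emph{The toric model.} Take a regular fan that subdivides $\mathbb R^n_{\ge0}$ and contains the ray of $\rho_1$, and let $X'\to X$ be the base change of the corresponding toric modification of $\mathbb A^n=\operatorname{Spec}\mathbb C[y]$. By Section~\ref{sub:completion}, $X'$ is regular; it is proper and birational over $X$. Choose a maximal cone with generators $\rho_1,\dots,\rho_n$, a basis of $\mathbb Z^n$, and let $t_1,\dots,t_n$ be the Laurent monomials in $y$ whose exponents form the dual basis. Then $y_i=\prod_kt_k^{\rho_{k,i}}$, the chart has ring $B=\mathbb C[t]\otimes_{\mathbb C[y]}R$, and the Jacobian determinant is $\pm\prod_kt_k^{|\rho_k|-1}$, where $|\rho|$ is the sum of the entries. Let $G=\{t_1=0\}$; it is regular.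

\emph{$G$ is integral.} Let $y_0$ denote the variables $y_i$ with $\rho_{1,i}=0$. The other variables are divisible by $t_1$, so
\[
B/(t_1)=\mathbb C[t_2,\dots,t_n]\otimes_{\mathbb C[y_0]}\mathbb C[[y_0]] .
\]
By flatness of $\mathbb C[[y_0]]$ over $\mathbb C[y_0]$ this ring embeds in $B'=\mathbb C[t_2^{\pm1},\dots,t_n^{\pm1}]\otimes_{\mathbb C[y_0]}\mathbb C[[y_0]]$. The exponents of $t_2,\dots,t_n$ span the lattice $\rho_1^\perp$. The exponents of the $y_0$ span a saturated sublattice of it, so they extend to a basis by the exponents of further Laurent monomials $s$. Hence $B'=\mathbb C[[y_0]][y_0^{-1}][s^{\pm1}]$ is a domain, and $G$ is a prime divisor with local equation $t_1$.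

\emph{$\operatorname{ord}_G$ is monomial with weights $\rho_1$.} Let $f\ne0$ and let $k$ be the least $\rho_1$-weight of a term of $f$. Write $f=f_k+f_{>k}$, where $f_k$ collects the terms of weight $k$. The series $f_{>k}$ lies in an ideal generated by monomials of weight at least $k+1$, each divisible by $t_1^{k+1}$ in $B$. Further $f_k=\sum_\beta c_\beta(y_0)y^\beta$ is a finite sum over exponents $\beta$ of weight $k$ that involve only variables of positive weight, with $c_\beta\in\mathbb C[[y_0]]$ nonzero. Each $y^\beta t_1^{-k}$ is a monomial in $t_2,\dots,t_n$. Two different $\beta$ do not differ by an exponent supported on $y_0$, so they give different powers of $s$ in $B'$. Thus $f_kt_1^{-k}$ has nonzero image in $B'$, and $\operatorname{ord}_G(f)=k$.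

\emph{$\operatorname{ord}_E=\operatorname{ord}_G$.} Pairing exponents with $\gamma=g\rho_1$ gives $\operatorname{ord}_E(t_1)=g$ and $\operatorname{ord}_E(t_k)=0$ for $k\ge2$. So $\operatorname{ord}_E\ge0$ on $B$, the center $\zeta$ of $E$ on $X'$ lies in this chart and on $G$, and $\operatorname{ord}_E(K_{X'/X})=g(|\rho_1|-1)$. By hypothesis $A(E)=g|\rho_1|$, so (D4) gives $A_{X'}(E)=g$. Suppose $\dim\mathcal O_{X',\zeta}\ge2$. As $G$ is regular, $t_1$ extends to a regular system of parameters $t_1,z_2,\dots$ of $\mathcal O_{X',\zeta}$, and \eqref{eq:coords} gives $A_{X'}(E)\ge\operatorname{ord}_E(t_1)+\operatorname{ord}_E(z_2)>g$, a contradiction. So $\zeta$ is the generic point of $G$. The valuation ring of $E$ dominates the discrete valuation ring $\mathcal O_{X',\zeta}$ with the same fraction field, so the two are equal.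
\end{proof}

\begin{lemma}\label{lem:recog}
If $y_1,\dots,y_n$ are coordinates of $R$ with $\sum_iv(y_i)=A(v)<\infty$, then $v$ is monomial in $y$.
\end{lemma}

\begin{proof}
Let $\alpha_i=v(y_i)$ and let $w$ be monomial in $y$ with weights $\alpha$. Since $\{w\ge\lambda\}$ is generated by monomials, on which $v$ and $w$ agree, $v\ge w$. For the converse let $f\ne0$, let $(Y,D)$ be a log resolution of $fy_1\cdots y_n$, and put $\tau_j=v(D_j)$. By (D1), \eqref{eq:coords} for each $D_j$, and (D2) for each $y_i$,
\[
\sum_i\alpha_i=A(v)\ge\sum_j\tau_jA(D_j)\ge\sum_j\tau_j\sum_i\operatorname{ord}_{D_j}(y_i)=\sum_i\alpha_i .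
\]
So Lemma~\ref{lem:div} applies to each $D_j$ with $\tau_j>0$: the valuation $\operatorname{ord}_{D_j}$ is monomial in $y$ with some weight vector $\alpha^{(j)}$, and $\alpha=\sum_{\tau_j>0}\tau_j\alpha^{(j)}$. With $\beta$ running over the exponents that occur in $f$, (D2) gives
\[
v(f)=\sum_{\tau_j>0}\tau_j\min_\beta\,\alpha^{(j)}\cdot\beta\le\min_\beta\,\alpha\cdot\beta=w(f).\qedhere
\]
\end{proof}

The lifting argument will only produce coordinates for which $\sum v(y_i)$ is close to $A(v)$, and these coordinates change with the error. To pass to the limit we use that $R$ is complete, in the following form of linear compactness.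

\begin{lemma}\label{lem:compact}
Let $V_1\supseteq V_2\supseteq\cdots$ be cosets of ideals of $R$. Then $\bigcap_kV_k\ne\emptyset$.
\end{lemma}

\begin{proof}
For fixed $N$, the images of the $V_k$ in the finite-dimensional space $R/\mathfrak m^N$ are decreasing nonempty affine subspaces, so they stabilize to a nonempty set $V^{(N)}$. Taking $k$ large for both $N$ and $N+1$ shows that $V^{(N+1)}\to V^{(N)}$ is onto. A compatible sequence of elements of the $V^{(N)}$ defines $x\in R$ with $x\in V_k+\mathfrak m^N$ for all $k$ and $N$. By Krull's intersection theorem $\bigcap_N(V_k+\mathfrak m^N)=V_k$.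
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $A(v)<\infty$. Then $\sum_iv(y_i)$ attains a maximum over all coordinates $y$ of $R$. If for every $\varepsilon>0$ there are coordinates with $\sum_iv(y_i)\ge A(v)-\varepsilon$, then $v$ is monomial.
\end{proposition}

\begin{proof}
For $\lambda\ge0$ let $W_\lambda\subseteq\mathfrak m/\mathfrak m^2$ be the image of $\{v\ge\lambda\}\cap\mathfrak m$. These subspaces decrease with $\lambda$; $W_0=\mathfrak m/\mathfrak m^2$, and $W_\lambda=0$ for $\lambda>A(v)$ by \eqref{eq:izumi}. Let $\lambda_k\uparrow\lambda$ and $\omega\in\bigcap_kW_{\lambda_k}$. The sets of $f\in\mathfrak m$ with class $\omega$ and $v(f)\ge\lambda_k$ are decreasing cosets of the ideals $\{v\ge\lambda_k\}\cap\mathfrak m^2$, so $\omega\in W_\lambda$ by Lemma~\ref{lem:compact}. Thus $W_\lambda=\bigcap_kW_{\lambda_k}$, which equals $W_{\lambda_k}$ for $k\gg0$, and therefore $\mu_i=\max\{\lambda\ge0:\dim W_\lambda\ge i\}$ exists for $1\le i\le n$. Choose inductively $\omega_i\in W_{\mu_i}$ outside the span of $\omega_1,\dots,\omega_{i-1}$, and lift $\omega_i$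 to $y_i$ with $v(y_i)\ge\mu_i$. The $y_i$ are coordinates. If $z$ are any coordinates, ordered so that $v(z_1)\ge\dots\ge v(z_n)$, then $W_{v(z_i)}$ contains the classes of $z_1,\dots,z_i$, so $v(z_i)\le\mu_i\le v(y_i)$. Hence the maximum is attained at $y$. Under the last hypothesis the maximum is at least $A(v)$, so it equals $A(v)$ by \eqref{eq:coords}, and Lemma~\ref{lem:recog} applies.
\end{proof}

\section{The case of the plane}\label{sec:plane}

We run the argument for $n=l=2$, quoting two results proved later. First, in any dimension and for $v$ as in Lemma~\ref{lem:bounded}, the first term of $E_l$ has a direct meaning: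
\begin{equation}\label{eq:alpha}
\frac1{e_1(\mathfrak a_\bullet(v))}=\lim_m\frac{m}{\operatorname{ord}(\mathfrak a_m(v))}=\sup_{0\ne f\in\mathfrak m}\frac{v(f)}{\operatorname{ord}(f)} .
\end{equation}
Indeed, if $v(f)>0$, then $f^{\lceil m/v(f)\rceil}\in\mathfrak a_m(v)$ gives $\operatorname{ord}(\mathfrak a_m(v))\le\lceil m/v(f)\rceil\operatorname{ord}(f)$; and an element of least order in $\mathfrak a_m(v)$ has $v(f)/\operatorname{ord}(f)\ge m/\operatorname{ord}(\mathfrak a_m(v))$.

Now let $n=2$, let $v$ be centered on $\mathfrak m$ with $A=A(v)<\infty$, and write $\mathfrak a_m=\mathfrak a_m(v)$, $e_j=e_j(\mathfrak a_\bullet)$, $\alpha=1/e_1$, $\beta=v(\mathfrak m)$. Let $H=\{h=0\}$ be a very general line. Then $v(h)=\beta$, $\mathcal O_H=\mathbb C[[u]]$, and $\mathfrak a_m|_H=(u^{k_m})$ with $m/k_m\to\alpha$. Lemma~\ref{lem:slice} gives $e_1/e_2\le\beta$. The only divisor over $\operatorname{Spec}\mathbb C[[u]]$ is the closed point, with log discrepancy $1$. So Proposition~\ref{prop:lift}(a) says: if $a\geq0$ is an integer and $0<c<(a+1)/k_m$, then $u^a$ has a lift $f\in R$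 with
\[
v(f)\ge cm-(A-\beta).
\]
For $a=0$ the lift is a unit, so $cm\le A-\beta$ for all $c<1/k_m$. Letting $m\to\infty$ gives $\alpha\le A-\beta$, and hence
\[
E_2(\mathfrak a_\bullet)=\alpha+e_1/e_2\le\alpha+\beta\le A .
\]
For $a=1$ we obtain, for every $\varepsilon>0$, a lift $y$ of $u$ with $v(y)\ge2\alpha-(A-\beta)-\varepsilon$. If $E_2(\mathfrak a_\bullet)=A$, then $A-\beta=\alpha$, so $v(y)+v(h)\ge\alpha+\beta-\varepsilon=A-\varepsilon$, and $v$ is monomial by Proposition~\ref{prop:criterion}. In words: the supremum \eqref{eq:alpha} is in general approached by elements of high order, and equality forces it to be approached by elements of order one.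

\begin{example}\label{ex:cusp}
Let $R=\mathbb C[[x,y]]$, $\varphi=y^2-x^3$, and let $s>0$ be irrational. On the toric modification with rays $(1,0),(1,1),(2,3),(1,2),(0,1)$, the chart of the cone spanned by $(2,3)$ and $(1,2)$ is $x=t^2u$, $y=t^3u^2$. There $\varphi=t^6u^3(u-1)$, and the Jacobian determinant is $t^4u^2$. Let $v$ be quasi-monomial at the point $t=0$, $u=1$ with weight $1$ on $t$ and weight $s$ on $u-1$. Then
\[
v(x)=2,\qquad v(y)=3,\qquad v(\varphi)=6+s,\qquad A(v)=5+s,\qquad\beta=2 .
\]
Since $R$ is free over $\mathbb C[[x,\varphi]]$ with basis $1,y$, every $f$ is a series in the products $x^ay^\epsilon\varphi^b$ with $\epsilon\in\{0,1\}$. These products have pairwise distinct values $2a+3\epsilon+(6+s)b$ and pairwise distinct initial forms $x^ay^{\epsilon+2b}$. So $v(f)$ and $\operatorname{ord}(f)$ are the minima of $2a+3\epsilon+(6+s)b$ and of $a+\epsilon+2b$ over the terms of $f$. It follows that $\alpha=3+s/2$, attained by $\varphi$, and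
\[
E_2(\mathfrak a_\bullet(v))\le\alpha+\beta=5+s/2<5+s=A(v).
\]
By Lemma~\ref{lem:monoinv}, $v$ is not monomial in any coordinates. Here $2\alpha-(A-\beta)=3$ is exactly the largest value of an element of order one, so the lifting estimate is sharp in this example.
\end{example}

On a line every ideal is a power of the coordinate. In higher dimension the restricted sequence $\mathfrak a_m(v)|_H$ is neither monomial nor the sequence of a valuation. We must find the right coordinates on $H$ and verify the hypothesis of the lifting statement along all divisors over $H$ at once. This is the role of Lemmas~\ref{lem:convex} and~\ref{lem:rees} and of Proposition~\ref{prop:extremal}.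

\section{Three estimates for multiplicities}\label{sec:mult}

The first estimate shows that $E_l$ increases when the ideals grow, and strictly so unless all multiplicities agree. The individual ratios $e_{j-1}/e_j$ need not be monotone, and log-convexity is needed: for $(e_j)=(1,4,1)$ and $(\varepsilon_j)=(1,1,1)$ the inequality below fails.

\begin{lemma}\label{lem:convex}
Let $(e_j)$ and $(\varepsilon_j)$, $0\le j\le d$, be positive log-convex sequences with $e_0=\varepsilon_0=1$ and $\varepsilon_j\le e_j$. Then $\sum_{j=1}^de_{j-1}/e_j\le\sum_{j=1}^d\varepsilon_{j-1}/\varepsilon_j$, with equality if and only if $e_j=\varepsilon_j$ for all $j$.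
\end{lemma}

\begin{proof}
Let $\delta_j=\log(e_j/\varepsilon_j)\ge0$, so $\delta_0=0$. For $\tau\in[0,1]$ put $t_j=\log\varepsilon_j+\tau\delta_j$, $r_j=\exp(t_{j-1}-t_j)$ and $\psi(\tau)=\sum_{j=1}^dr_j$. The two sums in the statement are $\psi(1)$ and $\psi(0)$. The sequence $t_j=(1-\tau)\log\varepsilon_j+\tau\log e_j$ is convex, so $r_{j+1}\le r_j$. Summation by parts gives
\[
\psi'(\tau)=\sum_{j=1}^d(\delta_{j-1}-\delta_j)r_j=\sum_{j=1}^{d-1}\delta_j(r_{j+1}-r_j)-\delta_dr_d\le0 ,
\]
so $\psi(1)\le\psi(0)$. If equality holds, $\psi$ is constant and $0=\psi''=\sum_j(\delta_{j-1}-\delta_j)^2r_j$. Hence all $\delta_j$ equal $\delta_0=0$.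
\end{proof}

The second estimate controls the last term of $E_n$, the one that is lost on a hyperplane. It uses that we deal with a valuation: dividing by $h$ lowers the value by exactly $v(h)$. By Lemma~\ref{lem:monoinv} it is an equality for monomial valuations, where both sides are the smallest weight.

\begin{lemma}\label{lem:slice}
Let $n\ge2$, $A(v)<\infty$ and $\beta=v(\mathfrak m)>0$. Then $v(h)=\beta$ for a general linear form $h$, and $e_{n-1}(\mathfrak a_\bullet(v))/e_n(\mathfrak a_\bullet(v))\le\beta$.
\end{lemma}

\begin{proof}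
The linear forms generate $\mathfrak m$, so those of value greater than $\beta$ form a proper linear subspace; this is the first claim. Let $h$ be very general, $H=\{h=0\}$, $S=\mathcal O_H$, $\mathfrak a_m=\mathfrak a_m(v)$, $\mathfrak b_m=\mathfrak a_m|_H$ and $e_j=e_j(\mathfrak a_\bullet)$. Filter $R/\mathfrak a_m$ by the images of the ideals $h^iR$. The surjection $R\to(h^iR+\mathfrak a_m)/(h^{i+1}R+\mathfrak a_m)$, $r\mapsto h^ir$, has kernel $hR+(\mathfrak a_m:h^i)$, because $h^ir-h^{i+1}r'\in\mathfrak a_m$ means $r-hr'\in(\mathfrak a_m:h^i)$. Now $(\mathfrak a_m:h^i)=\{v\ge m-i\beta\}\subseteq\mathfrak a_{\lfloor m-i\beta\rfloor}$ when $m-i\beta\ge1$. Hence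
\[
\ell(R/\mathfrak a_m)\ge\sum_{0\le i\le(m-1)/\beta}\ell\big(S/\mathfrak b_{\lfloor m-i\beta\rfloor}\big).
\]
By Lemma~\ref{lem:bounded} and (M1), $\ell(S/\mathfrak b_k)/k^{n-1}\to e_{n-1}/(n-1)!$. So for $0<\kappa<e_{n-1}/(n-1)!$ there is $C_\kappa$ with $\ell(S/\mathfrak b_k)\ge\kappa k^{n-1}-C_\kappa$ for all $k\ge1$. The sum has $O(m)$ terms, and
\[
\sum_{0\le i\le(m-1)/\beta}\lfloor m-i\beta\rfloor^{n-1}\ge\int_0^{(m-1)/\beta}(m-1-\sigma\beta)^{n-1}\,d\sigma=\frac{(m-1)^n}{n\beta}.
\]
Since $n\ge2$, multiplying by $n!/m^n$ and letting $m\to\infty$ gives $e_n\ge(n-1)!\,\kappa/\beta$ by (M1). Let $\kappa\to e_{n-1}/(n-1)!$.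
\end{proof}

The third estimate is a quantitative companion of Rees' theorem. Two ideals $I\subseteq J$ with almost the same multiplicity have almost the same value along every valuation, with an error that is uniform once it is measured against the log discrepancy.

\begin{lemma}\label{lem:rees}
Let $I\subseteq J$ be $\mathfrak m$-primary ideals in a power series ring $S$ of dimension $d$, and let $v$ be a valuation on $S$ with $A(v)<\infty$. Then
\[
v(I)\le v(J)+A(v)\,\big(e(I)-e(J)\big)^{1/d}.
\]
\end{lemma}

\begin{proof}
Let $\eta=v(I)-v(J)$, and assume $\eta>0$. Then $A(v)>0$ by \eqref{eq:izumi}, and after scaling $v$ we may assume $A(v)=1$, so that $v\le\operatorname{ord}$. Choose $g\in J$ with $v(g)=v(J)$, and consider the map $S\to J^k/I^k$, $r\mapsto g^kr$. If $g^kr\in I^k$, then $v(r)\ge kv(I)-kv(g)=k\eta$, so $r\in\mathfrak m^{\lceil k\eta\rceil}$. Hence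
\[
\ell(S/I^k)-\ell(S/J^k)=\ell(J^k/I^k)\ge\ell(S/\mathfrak m^{\lceil k\eta\rceil}).
\]
Multiplying by $d!/k^d$ and letting $k\to\infty$ gives $e(I)-e(J)\ge\eta^d$.
\end{proof}

\section{Lifting from a linear subspace}\label{sec:lift}

For an $\mathfrak m$-primary ideal $\mathfrak b$ in a power series ring $S$ and $c>0$, let $\mathcal J(c\cdot\mathfrak b)$ be the ideal of all $f\in S$ with
\begin{equation}\label{eq:J}
\operatorname{ord}_E(f)+A(E)>c\operatorname{ord}_E(\mathfrak b)\quad\text{for all divisors $E$ over $\operatorname{Spec}S$ centered at }\mathfrak m .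
\end{equation}
By \eqref{eq:lctA}, $1\in\mathcal J(c\cdot\mathfrak b)$ if $c<\operatorname{lct}(\mathfrak b)$. The next proposition converts information on a subspace into a lower bound for the value of a well-chosen lift.

\begin{proposition}\label{prop:lift}
Let $n\ge2$, $1\le r\le n-1$, and $L=\{h_1=\dots=h_r=0\}$ with independent linear forms $h_i$. Let $\mathfrak a\subset R$ be an ideal such that $\mathfrak a|_L$ is $\mathfrak m_L$-primary, let $c>0$ and $f\in\mathcal J(c\cdot\mathfrak a|_L)$.
\begin{enumerate}
\item[(a)] If $\mathfrak a$ is $\mathfrak m$-primary, there is $\tilde f\in R$ with $\tilde f|_L=f$ and $v(\tilde f)+A(v)-v(h_r)\ge c\,v(\mathfrak a)$ for all valuations $v$ with $A(v)<\infty$.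
\item[(b)] In general, there is $\tilde f\in R$ with $\tilde f|_L=f$ and $v(\tilde f)+A(v)\ge c\,v(\mathfrak a)$ for all valuations $v$ with $A(v)<\infty$.
\end{enumerate}
\end{proposition}

The gain $v(h_r)$ in (a) is essential: in the induction $h_r$ is one of the coordinates and must contribute its own value. Part (b) will be applied when $v(\mathfrak m)=0$, where general linear forms have value zero and nothing is lost.

\subsection{One hyperplane, polynomial data}
The tool is a vanishing theorem on complex varieties, so we begin with polynomials. Let $M$ be an affine space and $I\subset\mathbb C[M]$ an ideal primary to the origin. Let $\nu\colon Z\to M$ be a log resolution: $\nu$ is proper and birational, $Z$ is smooth, $I\mathcal O_Z=\mathcal O(-F)$, and the union of $\operatorname{Supp}F$ and the exceptional locus is an SNC divisor. The multiplier ideal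
\[
\mathcal J(c\cdot I)=H^0\big(Z,\mathcal O(K_{Z/M}-\lfloor cF\rfloor)\big)\subseteq\mathbb C[M]
\]
does not depend on $\nu$. A polynomial $g$ lies in it if and only if $\operatorname{ord}_E(g)+A(E)\ge1+\lfloor c\operatorname{ord}_E(I)\rfloor$ for all prime divisors $E\subset Z$. As the left side is an integer, this says $\operatorname{ord}_E(g)+A(E)>c\operatorname{ord}_E(I)$, and the condition is void unless $E$ lies over $0$. We use two theorems. Local vanishing \cite[9.4.1]{Laz} states that $R^i\nu_*\mathcal O(K_{Z/M}-\lfloor cF\rfloor)=0$ for $i>0$. Principalization with boundary \cite[Ch.~3]{Kol} states that, given an SNC divisor $H$ on $M$, possibly empty, $I$ can be made invertible by a composition $\mu$ of blow-ups of smooth centers over the origin that have SNC with the boundary and the exceptional divisors; the exceptional divisors and the strict transform of $H$ then form an SNC divisor.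

\begin{lemma}\label{lem:step}
Let $\dim M\ge2$, let $H=\{h=0\}\subset M$ be a hyperplane through $0$, and let $\mu\colon Y_0\to M$ be a principalization of $I$ with boundary $H$. Let $E_j$ be the exceptional divisors and $H'$ the strict transform of $H$, and write $I\mathcal O_{Y_0}=\mathcal O(-F)$, $F=\sum a_jE_j$, $\mu^*H=H'+\sum b_jE_j$. Every $g\in\mathcal J(c\cdot I|_H)$ has a lift $\tilde g\in\mathbb C[M]$ with
\begin{equation}\label{eq:adjoint}
\operatorname{ord}_{E_j}(\tilde g)+A(E_j)-b_j>c\,a_j\qquad\text{for all }j .
\end{equation}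
In particular $\tilde g\in\mathcal J(c\cdot I)$.
\end{lemma}

\begin{proof}
Let $K=K_{Y_0/M}$ and $B=K-\lfloor cF\rfloor-\sum b_jE_j$. The sections of $\mathcal O(B)$ are the functions satisfying \eqref{eq:adjoint}; we compute the restriction of $B$ to $H'$ and show that sections extend from $H'$.

The morphism $H'\to H$ is proper and birational, $H'$ is smooth, $(I|_H)\mathcal O_{H'}=\mathcal O(-F|_{H'})$, and the preimage of $0$ is the SNC divisor $\sum E_j|_{H'}$. So $H'\to H$ is a log resolution of $I|_H$; when $\dim H=1$ it is an isomorphism, and the same applies. Since $\sum E_j+H'$ is SNC, the divisors $E_j|_{H'}$ are reduced and have no common components, so $\lfloor cF\rfloor|_{H'}=\lfloor cF|_{H'}\rfloor$.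

Next, $(K-\sum b_jE_j)|_{H'}=K_{H'/H}$ as divisors. Let $\omega$ be a translation-invariant top form on $M$ divided by $h$. Then $\mu^*\omega$ has divisor $K-\mu^*H=(K-\sum b_jE_j)-H'$, so its residue along $H'$ has divisor $(K-\sum b_jE_j)|_{H'}$. That residue is the pullback of the residue of $\omega$ along $H$, a nowhere vanishing top form on $H$, so its divisor is $K_{H'/H}$.

Since $B-H'=K-\lfloor cF\rfloor-\mu^*H$, we obtain an exact sequence
\[
0\to\mathcal O(K-\lfloor cF\rfloor-\mu^*H)\to\mathcal O(B)\to\mathcal O_{H'}\big(K_{H'/H}-\lfloor cF|_{H'}\rfloor\big)\to0 ,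
\]
in which the last map is restriction of rational functions. By local vanishing and the projection formula, $R^1\mu_*$ of the first term vanishes. As $M$ is affine, $H^0(Y_0,\mathcal O(B))$ maps onto $\mathcal J(c\cdot I|_H)$. Let $\tilde g$ map to $g$. It is regular off the $E_j$, that is, on $M\setminus\{0\}$, so it is a polynomial because $\dim M\ge2$. It agrees with $g$ on $H\setminus\{0\}$, so $\tilde g|_H=g$. The coefficient of $E_j$ in $B$ is $A(E_j)-1-\lfloor ca_j\rfloor-b_j$, so $\operatorname{ord}_{E_j}(\tilde g)+A(E_j)-b_j\ge1+\lfloor ca_j\rfloor>ca_j$. The last claim holds since $b_j\ge0$ and $\mu$ is a log resolution of $I$.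
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lift}(a)}
\emph{Reduction to polynomial $f$.} Choose $N$ with $\mathfrak m^N\subseteq\mathfrak a^{\lceil c\rceil}$ and write $f=f_0+f_1$ with $f_0$ a polynomial and $f_1\in\mathfrak m_L^N$. A lift $\tilde f_1\in\mathfrak m^N$ of $f_1$ has $v(\tilde f_1)\ge c\,v(\mathfrak a)$, and $A(v)\ge v(h_r)$ by \eqref{eq:coords}; so $\tilde f_1$ satisfies the required inequality. Also $\operatorname{ord}_E(f_1)\ge c\operatorname{ord}_E(\mathfrak a|_L)$ and $A(E)>0$, so $f_1$, and with it $f_0$, lies in $\mathcal J(c\cdot\mathfrak a|_L)$. The required inequality is stable under sums, so we may assume that $f$ is a polynomial.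

\emph{Lifting along a flag.} Let $I=\mathfrak a\cap\mathbb C[x]$. Since $\mathfrak a\supseteq\mathfrak m^N$ and $R/\mathfrak m^N=\mathbb C[x]/(x)^N$, the ideal $I$ is primary to the origin and $IR=\mathfrak a$. For $0\le s\le r$ let $M_s=\{h_{s+1}=\dots=h_r=0\}\subseteq\mathbb A^n$. Then $\mathcal O_L$ is the completed local ring of $M_0$ at $0$, $M_{s-1}$ is the hyperplane $\{h_s=0\}$ in $M_s$, $M_r=\mathbb A^n$, and $\dim M_0=n-r\ge1$. Take a log resolution of $I|_{M_0}$ that is a composition of blow-ups over $0$. By Section~\ref{sub:completion}, its prime divisors over $0$ are divisors over $\operatorname{Spec}\mathcal O_L$ centered at $\mathfrak m_L$, with the same orders and log discrepancies. So \eqref{eq:J} gives $f\in\mathcal J(c\cdot I|_{M_0})$. Applying Lemma~\ref{lem:step} for $s=1,\dots,r$ yields $\tilde f\in\mathbb C[x]$ with $\tilde f|_L=f$ that satisfies \eqref{eq:adjoint} for $M=\mathbb A^n$ and $H=\{h_r=0\}$.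

\emph{From divisors to valuations.} The base change of $(Y_0,\sum E_j+H')$ to $\operatorname{Spec}R$ is a log-smooth pair and a log resolution of $\mathfrak a$ and of $(h_r)$. The log discrepancy along $H'$ is $1$, since the relative canonical divisor is supported on the $E_j$. By (D1) and (D2),
\begin{gather*}
v(\tilde f)\ge\sum v(E_j)\operatorname{ord}_{E_j}(\tilde f),\qquad A(v)\ge\sum v(E_j)A(E_j)+v(H'),\\
v(h_r)=\sum b_jv(E_j)+v(H'),\qquad v(\mathfrak a)=\sum a_jv(E_j).
\end{gather*}
Therefore $v(\tilde f)+A(v)-v(h_r)\ge\sum v(E_j)\big(\operatorname{ord}_{E_j}(\tilde f)+A(E_j)-b_j\big)\ge c\,v(\mathfrak a)$ by \eqref{eq:adjoint}. \qed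

\subsection{Proof of Proposition~\ref{prop:lift}(b)}
Now $\mathfrak a$ need not be generated by polynomials. We approximate it by $\mathfrak m$-primary ideals and pass to the limit by compactness. This controls the valuations centered at $\mathfrak m$, and the others are limits of these. Note that $\mathfrak a\ne0$, because $\dim L\ge1$.

\emph{Valuations centered at $\mathfrak m$.} Choose $N_0$ with $\mathfrak m_L^{N_0}\subseteq\mathfrak a|_L$. For $N\ge N_0$ the $\mathfrak m$-primary ideal $I_N=\mathfrak a+\mathfrak m^N$ has $I_N|_L=\mathfrak a|_L$. Let $J_N$ be the ideal of all $g\in R$ with $v(g)+A(v)\ge c\,v(I_N)$ for all $v$ with $A(v)<\infty$, and let $V_N=\{g\in J_N:g|_L=f\}$. By (a), $V_N$ is nonempty, so it is a coset of $J_N\cap(h_1,\dots,h_r)$; it decreases with $N$ because $v(I_N)$ increases. By Lemma~\ref{lem:compact} there is $\tilde f\in\bigcap_NV_N$, and we may assume $\tilde f\ne0$. If $v(\mathfrak m)>0$, then $v(I_N)=\min\{v(\mathfrak a),Nv(\mathfrak m)\}=v(\mathfrak a)$ for $N\gg0$, so $v(\tilde f)+A(v)\ge c\,v(\mathfrak a)$.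

\emph{Divisors on a resolution.} Let $\pi\colon(Y,D)\to\operatorname{Spec}R$ be a log resolution of $\mathfrak a\cdot\mathfrak m$. Factors of an invertible ideal are invertible, so it is a log resolution of $\mathfrak a$ and of $\mathfrak m$, and $\pi^{-1}(\mathfrak m)$ is a union of components of $D$. We claim that
\begin{equation}\label{eq:claimD}
\operatorname{ord}_{D_j}(\tilde f)+A(D_j)\ge c\operatorname{ord}_{D_j}(\mathfrak a)\qquad\text{for all }j.
\end{equation}
For $D_j\subseteq\pi^{-1}(\mathfrak m)$ this was just shown. Otherwise, $\pi(D_j)$ is closed, so it contains the closed point, and $D_j$ meets some $D_k\subseteq\pi^{-1}(\mathfrak m)$. For $s>0$ let $v_s$ be quasi-monomial at a generic point of $D_j\cap D_k$, with weight $1$ on $D_j$ and $s$ on $D_k$. No other component of $D$ passes through that point, so (D1) and (D2) give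
\[
v_s(\mathfrak m)>0,\qquad A(v_s)=A(D_j)+sA(D_k),\qquad v_s(\mathfrak a)=\operatorname{ord}_{D_j}(\mathfrak a)+s\operatorname{ord}_{D_k}(\mathfrak a).
\]
Expand $\tilde f$ in local equations $z_j,z_k$, and let $(a_0,b_0)$ be an occurring exponent with $a_0$ minimal. Then $a_0\le v_s(\tilde f)\le a_0+sb_0$. Moreover $a_0=\operatorname{ord}_{D_j}(\tilde f)$, since divisibility by a power of $z_j$ in the completed local ring descends by faithful flatness. Letting $s\to0$ in $v_s(\tilde f)+A(v_s)\ge c\,v_s(\mathfrak a)$ gives \eqref{eq:claimD}.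

\emph{Arbitrary valuations.} By (D1), (D2) and \eqref{eq:claimD},
\[
v(\tilde f)+A(v)\ge\sum_jv(D_j)\big(\operatorname{ord}_{D_j}(\tilde f)+A(D_j)\big)\ge c\sum_jv(D_j)\operatorname{ord}_{D_j}(\mathfrak a)=c\,v(\mathfrak a).
\]
This completes the proof of Proposition~\ref{prop:lift}. \qed

\section{The induction}\label{sec:induction}

Let $P(d)$ be the case $l=n=d$ of Theorem~\ref{thm:conj}: \emph{on a power series ring of dimension $d$, a valuation $v$ centered on $\mathfrak m$ with $E_d(\mathfrak a_\bullet(v))=A(v)<\infty$ is monomial.} Restriction to a subspace turns $\mathfrak a_\bullet(v)$ into a graded sequence that does not come from a valuation. To apply $P(d)$ we pass to a valuation that computes the threshold of the sequence, and then compare the sequence with it.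

\begin{proposition}\label{prop:extremal}
Assume $P(d)$. Let $\mathfrak b_\bullet$ be a linearly bounded graded sequence in a power series ring $S$ of dimension $d$, with $\operatorname{lct}(\mathfrak b_\bullet)=E_d(\mathfrak b_\bullet)$. Then there are coordinates $u_1,\dots,u_d$ of $S$ and positive numbers $\alpha_1,\dots,\alpha_d$ with $\sum_j\alpha_j=\operatorname{lct}(\mathfrak b_\bullet)$ such that, for every $i$ and every $t$ with $0<t<\alpha_i+\sum_j\alpha_j$,
\[
u_i\in\mathcal J\big(\tfrac tm\cdot\mathfrak b_m\big)\qquad\text{for }m\gg0 .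
\]
\end{proposition}

\begin{proof}
Let $\mathfrak m^{Cp}\subseteq\mathfrak b_p\subseteq\mathfrak m^{\lceil cp\rceil}$. By \eqref{eq:lctA} for $\operatorname{ord}$, whose log discrepancy is $d$, we have $\operatorname{lct}(\mathfrak b_\bullet)\le d/c<\infty$. Let $w$ be a valuation as in (D5), scaled so that $w(\mathfrak b_\bullet)=1$. Then $A(w)=\operatorname{lct}(\mathfrak b_\bullet)$ and $\mathfrak b_p\subseteq\mathfrak a_p(w)$ for all $p$. Also $Cp\,w(\mathfrak m)\ge w(\mathfrak b_p)\geq p$, so $w$ is centered on $\mathfrak m$. By (M4) and Lemma~\ref{lem:bounded}, $e_j(\mathfrak b_\bullet)\ge e_j(\mathfrak a_\bullet(w))>0$, so Lemma~\ref{lem:convex} and \eqref{eq:DPval} give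
\[
E_d(\mathfrak b_\bullet)\le E_d(\mathfrak a_\bullet(w))\le A(w)=\operatorname{lct}(\mathfrak b_\bullet)=E_d(\mathfrak b_\bullet).
\]
Equality holds throughout. By $P(d)$, $w$ is monomial in some coordinates $u$; its weights $\alpha_j$ are positive since the center is $\mathfrak m$, and $\sum\alpha_j=A(w)$ by \eqref{eq:coords}. By the equality case of Lemma~\ref{lem:convex}, $e(\mathfrak b_\bullet)=e(\mathfrak a_\bullet(w))$, so
\[
\eta_m:=\frac1m\big(e(\mathfrak b_m)-e(\mathfrak a_m(w))\big)^{1/d}\longrightarrow0 .
\]

Fix $i$, put $T=\alpha_i+\sum_j\alpha_j$ and $\theta_m=\max_j\alpha_j/m$. Let $E$ be a divisor centered at $\mathfrak m$, and put $\mu=\min_j\operatorname{ord}_E(u_j)/\alpha_j$ and $\Phi=\operatorname{ord}_E(u_i)+A(E)>0$. By \eqref{eq:coords}, $A(E)\ge\sum_j\operatorname{ord}_E(u_j)\ge\mu\sum_j\alpha_j$, so $\Phi\ge T\mu$. Since $u_j^{\lceil m/\alpha_j\rceil}\in\mathfrak a_m(w)$ and $\lceil m/\alpha_j\rceil\le(1+\theta_m)m/\alpha_j$, we have $\operatorname{ord}_E(\mathfrak a_m(w))\le(1+\theta_m)m\mu$. Lemma~\ref{lem:rees} for $\mathfrak b_m\subseteq\mathfrak a_m(w)$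 gives
\[
\frac tm\operatorname{ord}_E(\mathfrak b_m)\le t(1+\theta_m)\mu+t\eta_mA(E)\le\Big[\frac tT(1+\theta_m)+t\eta_m\Big]\Phi .
\]
The bracket does not depend on $E$ and tends to $t/T<1$. So for $m\gg0$ the left side is less than $\Phi$ for all $E$.
\end{proof}

\begin{proposition}\label{prop:Pn}
$P(n)$ holds for all $n\ge1$.
\end{proposition}

\begin{proof}
For $n=1$ every nonzero element is a unit times a power of $x_1$, so $v=v(x_1)\operatorname{ord}$. Let $n\ge2$ and assume $P(n-1)$. Let $v$ be centered on $\mathfrak m$ with $E_n(\mathfrak a_\bullet(v))=A(v)<\infty$. Write $\mathfrak a_m=\mathfrak a_m(v)$ and $\beta=v(\mathfrak m)>0$; let $H=\{h=0\}$ be a very general hyperplane and $\mathfrak b_m=\mathfrak a_m|_H$. Then $v(h)=\beta$ by Lemma~\ref{lem:slice}. By Lemma~\ref{lem:bounded}, $\mathfrak b_\bullet$ is linearly bounded and $E_{n-1}(\mathfrak b_\bullet)=E_{n-1}(\mathfrak a_\bullet)$.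

\emph{Equality descends to $H$.} For $0<c<\operatorname{lct}(\mathfrak b_m)$ we have $1\in\mathcal J(c\cdot\mathfrak b_m)$. A lift of $1$ is a unit and has value $0$, so Proposition~\ref{prop:lift}(a) gives $A(v)-\beta\ge c\,v(\mathfrak a_m)\ge cm$. Hence $\operatorname{lct}(\mathfrak b_\bullet)\le A(v)-\beta$. With Lemma~\ref{lem:slice} and \eqref{eq:DP} on $H$,
\[
A(v)=E_n(\mathfrak a_\bullet)\le E_{n-1}(\mathfrak b_\bullet)+\beta\le\operatorname{lct}(\mathfrak b_\bullet)+\beta\le A(v),
\]
so $\operatorname{lct}(\mathfrak b_\bullet)=E_{n-1}(\mathfrak b_\bullet)=A(v)-\beta$.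

\emph{Coordinates lift from $H$.} Proposition~\ref{prop:extremal} gives coordinates $u_1,\dots,u_{n-1}$ of $\mathcal O_H$ and $\alpha_i>0$ with $\sum\alpha_j=A(v)-\beta$. Let $0<\varepsilon<\min_j\alpha_j$, fix $i$, put $t=\alpha_i+\sum_j\alpha_j-\varepsilon$, and take $m$ with $u_i\in\mathcal J(\frac tm\cdot\mathfrak b_m)$. By Proposition~\ref{prop:lift}(a), $u_i$ lifts to $y_i\in R$ with
\[
v(y_i)\ge\tfrac tm\,v(\mathfrak a_m)-(A(v)-\beta)\ge t-\sum_j\alpha_j=\alpha_i-\varepsilon .
\]
Then $y_1,\dots,y_{n-1},h$ are coordinates of $R$, and the sum of their values is at least $A(v)-(n-1)\varepsilon$. By Proposition~\ref{prop:criterion}, $v$ is monomial.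
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
If $l=n$, then $v$ is centered on $\mathfrak m$ and the statement is $P(n)$. Let $l<n$. We restrict in one step to dimension $l$, where no term of $E_l$ is lost. Let $\mathfrak a_m=\mathfrak a_m(v)$, let $L=\{h_1=\dots=h_{n-l}=0\}$ be very general of dimension $l$, and let $\mathfrak b_m=\mathfrak a_m|_L$. By Lemma~\ref{lem:bounded}, $\mathfrak b_\bullet$ is linearly bounded and $E_l(\mathfrak b_\bullet)=E_l(\mathfrak a_\bullet)$. For $0<c<\operatorname{lct}(\mathfrak b_m)$, Proposition~\ref{prop:lift}(b) with $f=1$ gives a unit lift, so $A(v)\ge c\,v(\mathfrak a_m)\ge cm$. Thus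
\[
A(v)=E_l(\mathfrak a_\bullet)=E_l(\mathfrak b_\bullet)\le\operatorname{lct}(\mathfrak b_\bullet)\le A(v),
\]
and all terms are equal. Since $P(l)$ holds, Proposition~\ref{prop:extremal} gives coordinates $u_1,\dots,u_l$ of $\mathcal O_L$ and $\alpha_i>0$ with $\sum\alpha_j=A(v)$. For $0<\varepsilon<\min_j\alpha_j$, $t=\alpha_i+A(v)-\varepsilon$ and $m\gg0$, Proposition~\ref{prop:lift}(b) with $c=t/m$ lifts $u_i$ to $y_i\in R$ with $v(y_i)\ge t-A(v)=\alpha_i-\varepsilon$. The elements $y_1,\dots,y_l,h_1,\dots,h_{n-l}$ are coordinates of $R$, and since $v(h_k)\ge0$ the sum of their values is at least $A(v)-l\varepsilon$. By Proposition~\ref{prop:criterion}, $v$ is monomial.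
\end{proof}

\section{The equality cases}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:val}]
If $v$ is monomial with exactly $l$ nonzero weights, then both $E_l(\mathfrak a_\bullet(v))$ and $A(v)$ equal the sum of the weights, by Lemma~\ref{lem:monoinv} and \eqref{eq:coords}. Conversely, if equality holds, then $v$ is monomial by Theorem~\ref{thm:conj}, say with nonzero weights $\alpha_1\ge\dots\ge\alpha_r>0$. Its center $(y_1,\dots,y_r)$ has height $r\ge l$, and $\alpha_1+\dots+\alpha_l=E_l(\mathfrak a_\bullet(v))=A(v)=\alpha_1+\dots+\alpha_r$ forces $r=l$.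
\end{proof}

For Theorem~\ref{thm:ideal} we need one observation. Let $Q=(y_1^{d_1},\dots,y_l^{d_l})$, and let $w$ be monomial in $y$ with weights $1/d_1,\dots,1/d_l,0,\dots,0$. Then
\begin{equation}\label{eq:closure}
\overline{Q^m}=\mathfrak a_m(w)\qquad(m\ge1).
\end{equation}
Indeed $\mathfrak a_m(w)$ is integrally closed and contains $Q^m$. It is generated by the monomials $y^\beta$ in $y_1,\dots,y_l$ with $\sum\beta_i/d_i\ge m$, and with $\Delta=d_1\cdots d_l$ we have $(y^\beta)^\Delta=\prod_i(y_i^{d_i})^{\beta_i\Delta/d_i}\in(Q^m)^\Delta$, so $y^\beta$ is integral over $Q^m$.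

\begin{proof}[Proof of Theorem~\ref{thm:ideal}]
Suppose $\overline I=\overline Q$. Then $\overline{I^m}=\overline{Q^m}=\mathfrak a_m(w)$, so $m^je_j(I)=e_j(\mathfrak a_m(w))$ by (M4), and $E_l(I)=E_l(\mathfrak a_\bullet(w))=A(w)$ by Theorem~\ref{thm:val}. Since $w(I)=w(Q)=1$, \eqref{eq:DP} and \eqref{eq:lctA} give $E_l(I)\le\operatorname{lct}(I)\le A(w)=E_l(I)$.

Conversely, suppose $\operatorname{lct}(I)=E_l(I)$. Let $E$ compute $\operatorname{lct}(I)$ and let $w=\operatorname{ord}_E/\operatorname{ord}_E(I)$. Then $A(w)=\operatorname{lct}(I)$ and $I^m\subseteq\mathfrak a_m(w)$, and the center of $w$ contains $I$, so it has height at least $l$. By (M4), Lemma~\ref{lem:convex} and \eqref{eq:DPval},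
\[
E_l(I)\le E_l(\mathfrak a_\bullet(w))\le A(w)=\operatorname{lct}(I)=E_l(I).
\]
Hence $e_j(I)=e_j(\mathfrak a_\bullet(w))$ for $j\le l$, and by Theorem~\ref{thm:val} $w$ is monomial in coordinates $y$ with exactly $l$ nonzero weights $\alpha_1,\dots,\alpha_l$, carried by $y_1,\dots,y_l$. By Lemma~\ref{lem:monoinv}, $e_l(I)=1/(\alpha_1\cdots\alpha_l)$.

Let $K=\mathfrak a_1(w)\supseteq I$. It is integrally closed and generated by the monomials in $y_1,\dots,y_l$ of weight at least $1$. It remains to show that the $1/\alpha_i$ are integers and that $\overline I=K$. Let $L=\{h_1=\dots=h_{n-l}=0\}$ be general, so that $y_1,\dots,y_l,h_1,\dots,h_{n-l}$ are coordinates of $R$ and (M2) holds for $I$ and $K$. Since $K^m\subseteq\mathfrak a_m(w)$ and $I\subseteq K$,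
\begin{equation}\label{eq:IK}
e(I|_L)=e_l(I)=e_l(\mathfrak a_\bullet(w))\le e_l(K)=e(K|_L)\le e(I|_L),
\end{equation}
so $e(K|_L)=e(I|_L)=1/(\alpha_1\cdots\alpha_l)$.

\emph{The $1/\alpha_i$ are integers.} Let $w_L$ be monomial in the coordinates $\bar y_1,\dots,\bar y_l$ of $\mathcal O_L$ with weights $\alpha_1,\dots,\alpha_l$, and let $K_L=K|_L=\mathfrak a_1(w_L)$. Then $K_L^m\subseteq\mathfrak a_m(w_L)$, and $e(K_L^m)-e(\mathfrak a_m(w_L))=o(m^l)$ by Lemma~\ref{lem:monoinv} on $\mathcal O_L$. Fix $i$ and let $d_i=\lceil1/\alpha_i\rceil$. Let $u$ be the monomial valuation with weight $1$ on $\bar y_i$ and weight $d_i$ on the other coordinates. A monomial in $K_L$ is either a power $\bar y_i^a$ with $a\ge d_i$ or involves another coordinate, so $u(K_L)=d_i$. On the other hand $u(\mathfrak a_m(w_L))\le\lceil m/\alpha_i\rceil$. Lemma~\ref{lem:rees} gives $md_i\le\lceil m/\alpha_i\rceil+o(m)$, so $d_i\le1/\alpha_i$, and therefore $d_i=1/\alpha_i$. By \eqref{eq:closure}, $K=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$.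

\emph{$\overline I=K$.} By \eqref{eq:IK} and Rees' theorem, $K_L^{s+1}=(I|_L)K_L^s$ for some $s$. If $l=n$, this says that $I$ is a reduction of $K$. If $l<n$, we lift the relation to $R$, using that $K$ does not involve the $h_k$. With $(h)=(h_1,\dots,h_{n-l})$ we have $K^{s+1}\subseteq IK^s+(h)$, and since $IK^s\subseteq K^{s+1}$,
\[
K^{s+1}=IK^s+(h)\cap K^{s+1}.
\]
Write $R=R_0[[h_1,\dots,h_{n-l}]]$ with $R_0=\mathbb C[[y_1,\dots,y_l]]$. Then $K^{s+1}=JR$ for an ideal $J\subseteq R_0$, and $JR$ consists of the series in $h$ with all coefficients in $J$. Such a series lies in $(h)$ when its constant coefficient vanishes, and then it is $\sum_kh_kg_k$ with each $g_k$ again having coefficients in $J$. So $(h)\cap K^{s+1}=(h)K^{s+1}\subseteq\mathfrak mK^{s+1}$, and Nakayama's lemma gives $K^{s+1}=IK^s$. In both cases $I$ is a reduction of $K$, so $\overline I=\overline K=K$.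
\end{proof}

\begin{thebibliography}{9}

\bibitem{Baily} Benjamin Baily, \emph{Homogeneous ideals with minimal singularity thresholds}, arXiv:2603.08698 (2026).

\bibitem{Cut} Cutkosky, Adv. Math. (2014).

\bibitem{JM} Jonsson and Musta\c{t}\u{a}, \emph{Valuations and asymptotic invariants for sequences of ideals}.

\bibitem{Kol} Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem{Laz} Lazarsfeld, \emph{Positivity II}.

\bibitem{LM} Lazarsfeld and Musta\c{t}\u{a}, \emph{Convex bodies associated to linear series}.

\bibitem{Mus} Musta\c{t}\u{a}, \emph{On multiplicities of graded sequences of ideals}, J. Algebra (2002).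

\end{thebibliography}
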